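# Units, fusion and stable bases: every block has a uniform almost-source algebra

## 1. Theorem A and the meaning of its terms

Throughout, $p$ is a prime, $G$ is a finite group, and $\mathcal O$ is a complete discrete valuation ring with algebraically closed residue field $k$ of characteristic $p$. The case $\mathcal O=k$ is also allowed, and then $J(\mathcal O)=0$.

**Theorem A.** For every finite group $G$ and every block $b$ of $\mathcal OG$, the block algebra $\mathcal OGb$ has a uniform almost-source algebra.

This answers Conjecture 1.3 of Laurence Barker and Matthew Gelvin, "Conjectural invariance with respect to the fusion system of an almost-source algebra", arXiv:2103.02426 (2021), in the affirmative. The classification of finite simple groups is not used. The case of $p$-solvable $G$ is quoted in the problem as a known result, and we shall not need it.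

A block $b$ of $\mathcal OG$ is a primitive idempotent of $Z(\mathcal OG)$. Write ${}^gx=gxg^{-1}$ and ${}^gH=gHg^{-1}$. For a $p$-subgroup $Q$ of $G$, let $(\mathcal OG)^Q$ be the algebra of elements fixed by $Q$ under conjugation. The *Brauer homomorphism*
$$\mathrm{Br}_Q:(\mathcal OG)^Q\to kC_G(Q)$$
reduces coefficients modulo $J(\mathcal O)$ and forgets all group elements outside $C_G(Q)$. It is a homomorphism of algebras. A *defect group* $D$ of $b$ is a maximal $p$-subgroup with $\mathrm{Br}_D(b)\ne0$; it is unique up to conjugacy.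

**Definition (almost-source idempotent).** Let $D$ be a defect group of $b$. An idempotent $i\in(\mathcal OGb)^D$ is an *almost-source idempotent* if $\mathrm{Br}_D(i)\ne0$ and, for every $Q\le D$, there is a unique block $e_Q$ of $kC_G(Q)$ with $\mathrm{Br}_Q(i)e_Q\ne0$. The algebra $A=i\,\mathcal OG\,i$, with the map $u\mapsto ui$ from $D$ to its units, is then an *almost-source $D$-algebra* of $\mathcal OGb$.

**Definition (uniform).** A basis $X$ of $A$ is *unital and $D\times D$-stable* if all its elements are units of $A$ (the identity of $A$ being $i$) and $uXv^{-1}=X$ for all $u,v\in D$. The almost-source algebra $A$ is *uniform* if it has such a basis.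

So Theorem A says: given $b$ and $D$, we can choose an idempotent $i$ fixed by $D$ which is nonzero at $D$, meets only one block of each $kC_G(Q)$, and is such that $i\,\mathcal OG\,i$ has an $\mathcal O$-basis of units permuted by left and right multiplication by $D$. The model is $\mathcal OD$ with its basis $D$.

Barker and Gelvin show that the basis condition is equivalent to an invariance property of points and multiplicities under the fusion system of $A$. We do not use that theorem, but invariance of multiplicities will be the engine of the proof.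

## 2. Points, Brauer maps and normal $p$-subgroups

Write $B=\mathcal OGb$, with identity $b$. For a subgroup $H$ of $G$, $B^H$ is the fixed algebra. For $R\le H$ the trace map is $\mathrm{Tr}_R^H:B^R\to B^H$, $x\mapsto\sum_{h\in H/R}{}^hx$. It satisfies $a\,\mathrm{Tr}_R^H(x)=\mathrm{Tr}_R^H(ax)$ and $\mathrm{Tr}_R^H(x)a=\mathrm{Tr}_R^H(xa)$ for $a\in B^H$.

**(F1) Idempotents.** Let $\Lambda$ be an $\mathcal O$-algebra, finitely generated as an $\mathcal O$-module.

* Rosenberg's lemma: a primitive idempotent that lies in a sum of ideals lies in one of them.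
* The Krull–Schmidt theorem and lifting of idempotents hold, and $J(\Lambda)^n\subseteq J(\mathcal O)\Lambda$ for some $n\ge1$.
* A *point* of $\Lambda$ is a conjugacy class (under $\Lambda^\times$) of primitive idempotents. For each point $\delta$ there is a unique maximal ideal $\mathfrak m_\delta$ with $\delta\not\subseteq\mathfrak m_\delta$, and $\delta\mapsto\mathfrak m_\delta$ is a bijection from points to maximal ideals. Every other point lies in $\mathfrak m_\delta$, and every ideal not containing $\delta$ lies in $\mathfrak m_\delta$.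
* Two idempotents are conjugate by a unit if and only if primitive decompositions of them contain equally many members of each point.

**(F2) The Brauer map on $B$.** $\mathrm{Br}_P$ restricts to a surjection $B^P\to kC_G(P)\mathrm{Br}_P(b)$ with kernel $\sum_{R<P}\mathrm{Tr}_R^P(B^R)+J(\mathcal O)B^P$.

Let $Q\trianglelefteq P$. Then $\mathrm{Br}_Q$ maps $B^P$ *onto* $(kC_G(Q)\mathrm{Br}_Q(b))^P$. Indeed $C_G(Q)$ is $P$-stable, so $(kC_G(Q))^P$ is spanned by $P$-orbit sums on $C_G(Q)$, and these are images of $P$-orbit sums in $(\mathcal OG)^P$; multiply by $b$. Moreover $\mathrm{Br}_P(x)=\mathrm{Br}_P(\mathrm{Br}_Q(x))$ for $x\in B^P$, where the outer $\mathrm{Br}_P:(kC_G(Q))^P\to kC_G(P)$ is truncation, a restriction of the Brauer homomorphism of $kG$ and hence multiplicative.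

More generally, if a finite $p$-group $R$ acts on a free $\mathcal O$-module $Y$ permuting a finite basis, then $Y(R):=Y^R/\big(\sum_{S<R}\mathrm{Tr}_S^R(Y^S)+J(\mathcal O)Y^R\big)$ has as $k$-basis the images of the $R$-fixed basis elements. In particular the number of $R$-fixed elements is the same for every $R$-stable basis.

**(F3)**, on Brauer pairs, will be recalled in Section 7, where it is first used.

**(F4) Normal $p$-subgroups.** Let $U$ be a normal $p$-subgroup of a finite group $H$. Then every central idempotent of $kH$ lies in $kC_H(U)$.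

*Proof.* First, $\ker(\mathrm{Br}_U)\subseteq(kH)^U$ lies in a nilpotent ideal of $kH$. It is spanned by the sums of $U$-orbits of size greater than $1$ on $H$. Since $uxu^{-1}\in xU$, such an orbit sum maps in $k[H/U]$ to a multiple of $p$ times the coset $xU$, that is, to $0$. The kernel of $kH\to k[H/U]$ is $I\cdot kH=kH\cdot I$, where $I$ is the augmentation ideal of $kU$; it is nilpotent because $I$ is.

Now let $e$ be a central idempotent of $kH$ and $e'=\mathrm{Br}_U(e)$. As $C_H(U)$ is $H$-stable, $e'$ is $H$-fixed, so it is a central idempotent of $kH$. Then $\mathrm{Br}_U(e(1-e'))=e'(1-e')=0$, so the idempotent $e(1-e')$ lies in a nilpotent ideal and is $0$. Likewise $e'(1-e)=0$. Hence $e=ee'=e'$. $\square$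

Blocks of $\mathcal OG$ and of $kG$ correspond by reduction modulo $J(\mathcal O)$; we write $\bar x$ for the reduction of $x$.

## 3. Defect zero, $p$-groups, and the dihedral group of order 30

**Groups in which every $kC_G(Q)$ has one block.** If this holds for all $Q\le D$ and $b=1$, take $i=1$: then $A=\mathcal OG$ and $X=G$ is a unital $D\times D$-stable basis. This covers $p$-groups. It also covers $A_4$ with $p=2$ and $D=V_4$: central idempotents of $kA_4$ lie in $kV_4$ by (F4), and $kV_4$ is local; for $1\neq Q\le V_4$ we have $C_{A_4}(Q)=V_4$.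

**Defect zero.** If $D=1$, then $\mathcal OGb\cong M_n(\mathcal O)$. Take $i=b$; the only $Q$ is $1$, and $\mathrm{Br}_1(b)=\bar b$ is a block of $kG$. Stability under $D\times D$ is empty, so we only need a basis of units. Since $k$ is infinite there is $\lambda\in\mathcal O^\times$ with $1+\lambda\in\mathcal O^\times$. With matrix units $E_{st}$, the elements
$$1,\qquad 1+\lambda E_{ss}\ (2\le s\le n),\qquad 1+E_{st}\ (s\ne t)$$
are units. Their span contains $1$, all $E_{st}$ with $s\neq t$, and $E_{22},\dots,E_{nn}$, hence $E_{11}$; there are $n^2$ of them, so they form a basis. The same freedom (an infinite field leaves room for units) will return in Proposition 7.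

**A dihedral group.** Let $p=3$ and $G=(C_3\times C_5)\rtimes\langle\tau\rangle$, with the involution $\tau$ inverting everything. Let $\chi:C_5\to\mathcal O^\times$ be a nontrivial character, $e_\chi=\frac15\sum_{x\in C_5}\chi(x^{-1})x$, and $b=e_\chi+e_{\chi^{-1}}$. By (F4) with $U=C_3$, central idempotents of $kG$ are $G$-stable idempotents of $kC_{15}=kC_3\otimes kC_5$. As $kC_3$ is local, the primitive idempotents of $kC_{15}$ are the $\bar e_{\chi'}$, where $\chi'$ runs over the characters of $C_5$, and $\tau$ swaps $\bar e_\chi$ and $\bar e_{\chi^{-1}}$. So $b$ is a block, with $D=C_3$.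

The choice $i=b$ is not allowed: $\mathrm{Br}_D(b)=\bar e_\chi+\bar e_{\chi^{-1}}$ meets two blocks of $kC_G(D)=kC_{15}$. The choice $i=e_\chi$ is allowed. As $e_\chi\tau e_\chi=e_\chi e_{\chi^{-1}}\tau=0$, we get $A=e_\chi\mathcal OGe_\chi=(\mathcal OC_3)e_\chi$, with unital stable basis $\{ue_\chi:u\in D\}$.

## 4. Units from conjugating elements, and an almost-source algebra that is not uniform

Let $i$ be an almost-source idempotent and $A=i\,\mathcal OG\,i$. The group $D\times D$ acts on $\mathcal OG$ by $(u,v)\cdot x=uxv^{-1}$ and permutes the basis $G$. Since $i$ commutes with $D$, the map $x\mapsto ixi$ is an equivariant projection of $\mathcal OG$ onto $A$, so $A$ is a direct summand of a permutation module of a $p$-group. We shall see in Proposition 7 that $A$ therefore has *some* $D\times D$-stable basis. The problem is the units.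

The stabilizer in $D\times D$ of $g\in G$ is
$$R=\{({}^gv,v):v\in Q\},\qquad Q=D\cap g^{-1}Dg,\qquad P:={}^gQ\le D.$$
An element of $A^R$ is an element $w\in A$ with ${}^gv\,w=w\,v$ for all $v\in Q$. If such an $R$ occurs as a stabilizer in a stable basis of $A$, then by (F2) a unital stable basis must contain an $R$-fixed element, so $A^R$ must contain a unit of $A$.

There is one evident way to make such a unit. Suppose $y\in(B^P)^\times$ satisfies $y\,{}^gi\,y^{-1}=i$. Then $w=ygi=iyg$ lies in $A$, and it satisfies ${}^gv\,w=wv$ because $y$ commutes with ${}^gv\in P$; its inverse is $ig^{-1}y^{-1}$. So we want: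

> for the relevant $g$, the idempotents ${}^gi$ and $i$ are conjugate in $B^P$.

**First attempt: $i=b$.** Then ${}^gb=b$, so $y=b$ works for every $g$. But $b$ need not be an almost-source idempotent, as the dihedral group shows.

**Second attempt: $i$ primitive in $B^D$ with $\mathrm{Br}_D(i)\neq0$.** Suppose $i$ is also chosen to meet the right block of $kC_G(D)$. Lemma 4 below will show that uniqueness of blocks then comes for free. But although $i$ is primitive in $B^D$, it breaks up in the larger algebra $B^P$, and so does ${}^gi$, which is primitive in $B^{{}^gD}$. Nothing in the definition of $i$ says that the two primitive decompositions in $B^P$ contain the same points equally often. This is the point at which the argument stops; Section 9 measures the possible discrepancy exactly.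

That an almost-source idempotent really can be unsuitable is shown by the following example, which will serve as a running example.

**Example H.** Let $p=2$ and $M=\mathbb F_3^3$ with standard basis $e_1,e_2,e_3$. Let $a_s$ be the diagonal matrix with $1$ in place $s$ and $-1$ in the two other places, let $\sigma e_s=e_{s+1}$ (indices mod 3), $D=\{1,a_1,a_2,a_3\}$ and $T=D\rtimes\langle\sigma\rangle\cong A_4$. Note $\sigma a_s\sigma^{-1}=a_{s+1}$. Let $\omega\in\mathcal O$ be a primitive cube root of unity, and let $W=\mathcal O[M]$ with basis $([m])_{m\in M}$. Put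
$$\tau_x[m]=[m+x],\qquad \mu_\xi[m]=\omega^{\xi\cdot m}[m]\qquad(x,\xi\in M).$$
Since $\mu_\xi\tau_x=\omega^{\xi\cdot x}\tau_x\mu_\xi$, these generate a group $E$ of order $3^7$, whose elements are the $\omega^j\tau_x\mu_\xi$. The group $T$ permutes the basis of $W$, and as its matrices are orthogonal, $t\tau_xt^{-1}=\tau_{tx}$ and $t\mu_\xi t^{-1}=\mu_{t\xi}$. Let $G=E\rtimes T$, acting on $W$ by $\rho$.

Let $\zeta\in Z(E)$ be the element acting as $\omega$, and $b=\frac13\sum_j\omega^{-j}\zeta^j$, which is a $G$-fixed idempotent. The projection $W\to\mathcal O[m]$ is $\frac1{27}\sum_\xi\omega^{-\xi\cdot m}\rho(\mu_\xi)$, and following these projections by translations gives all matrix units. So $\rho:\mathcal OEb\to\mathrm{End}_{\mathcal O}(W)$ is onto. Both sides have rank $3^6$, so it is an isomorphism. Hence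
$$B=\mathcal OGb\;\cong\;\mathrm{End}_{\mathcal O}(W)\otimes\mathcal OT,\qquad xtb\mapsto\rho(xt)\otimes t\quad(x\in E,\ t\in T).$$
Since $kT$ has one block (Section 3), so has $\mathrm{End}_k(k[M])\otimes kT$, and $b$ is a block. Let $E_{m',m}\in\mathrm{End}_{\mathcal O}(W)$ be the matrix unit sending $[m]$ to $[m']$. Conjugation by $u\in D$ sends $E_{m',m}\otimes t$ to $E_{um',um}\otimes utu^{-1}$, so by (F2), for $P\le D$,
$$kC_G(P)\mathrm{Br}_P(b)\cong B(P)\cong\mathrm{End}_k(k[M^P])\otimes kC_T(P).\tag{1}$$
For $P\ne1$ we have $C_T(P)=D$ and $kD$ is local. So in all cases $\mathrm{Br}_P(b)$ is a single block of $kC_G(P)$. As $M^D=\{0\}$, $\mathrm{Br}_D(b)\ne0$; and $D$ is a Sylow $2$-subgroup of $G$, so it is a defect group.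

For a $D$-stable subset $Z\subseteq M$ let $i_Z=\mathrm{pr}_Z\otimes1\in B^D$, where $\mathrm{pr}_Z$ is the projection onto $\mathcal O[Z]$ along the other basis vectors. Under (1), $\mathrm{Br}_P(i_Z)$ is the projection onto $k[Z^P]$, tensored with $1$. So $i_Z$ is an almost-source idempotent exactly when $0\in Z$.

*The set $Z=\{0\}$* gives $A=\mathcal OT$, which has the unital stable basis $T$.

*The set $Z=\{0,e_1,-e_1\}$ gives an almost-source algebra that is not uniform.* Here $A=\mathrm{End}_{\mathcal O}(\mathcal O[Z])\otimes\mathcal OT$, with stable basis $\{E_{z',z}\otimes t\}$, where $(u,v)$ sends $E_{z',z}\otimes t$ to $E_{uz',vz}\otimes utv^{-1}$. The element $E_{0,0}\otimes\sigma$ is fixed by $R=\{(\sigma v\sigma^{-1},v):v\in D\}$. So a unital stable basis would provide a unit $x\in A^R$. The unital homomorphism $\Psi:A\to\mathrm{End}_k(k[Z])$, $S\otimes t\mapsto\bar S$, gives an invertible map $\Psi(x)$ with $\rho(\sigma v\sigma^{-1})\Psi(x)=\Psi(x)\rho(v)$ on $k[Z]$ for $v\in D$. Put $v=a_1$. On the right, $\rho(a_1)$ is the identity of $k[Z]$,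 since $a_1$ fixes $0,\pm e_1$. On the left, $\rho(a_2)$ exchanges $[e_1]$ and $[-e_1]$. This is a contradiction.

The failure is visible in the numbers $|Z^{a_1}|=3$ and $|Z^{a_2}|=1$: the subgroups $\langle a_1\rangle$ and $\langle a_2\rangle$ are conjugate in $G$, but $i_Z$ looks different at them. The set $\{0,\pm e_1,\pm e_2,\pm e_3\}$ would restore the symmetry. So, rather than shrinking $i$, one may *enlarge* it until the multiplicities agree. The remaining sections do this in an arbitrary block.

## 5. Local pointed groups and the modules $V_\delta(i)$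

Let $P$ be a $p$-subgroup of $G$ and $\delta$ a point of $B^P$; the pair is written $P_\delta$. Since $k$ is algebraically closed, we have
$$\pi_\delta:B^P\to B^P/\mathfrak m_\delta=S_\delta=\mathrm{End}_k(V_\delta).$$

**Definition.** The point $\delta$, or the pointed group $P_\delta$, is *local* if $\mathrm{Br}_P(\delta)\ne0$. In that case $\ker\mathrm{Br}_P\subseteq\mathfrak m_\delta$, because this ideal does not contain $\delta$.

So local points of $P$ correspond to simple $kC_G(P)\mathrm{Br}_P(b)$-modules $V_\delta$, where $x\in B^P$ acts as $\mathrm{Br}_P(x)$. The block $e$ of $kC_G(P)$ containing $V_\delta$ is *associated* with $\delta$. For an idempotent $i\in B^P$ put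
$$V_\delta(i)=\pi_\delta(i)V_\delta,\qquad m_\delta(i)=\dim_kV_\delta(i).$$
The number $m_\delta(i)$ is additive on orthogonal sums, does not change when $i$ is conjugated by a unit of $B^P$, and satisfies $m_{{}^g\delta}({}^gi)=m_\delta(i)$ for $g\in G$.

Now let $P\le H$ with $H$ a $p$-subgroup of $G$, and let $\delta$ be local. Let $N_H(P_\delta)$ be the stabilizer of $\delta$ in $N_H(P)$ and $\bar N=N_H(P_\delta)/P$. It acts on $S_\delta=\mathrm{End}_k(V_\delta)$ by algebra automorphisms, which are inner; choosing $T_n\in GL(V_\delta)$ inducing the action of $n$ gives $T_nT_{n'}=c(n,n')T_{nn'}$ with a 2-cocycle $c$ in $k^\times$. As $\bar N$ is a $p$-group and $x\mapsto x^p$ is bijective on $k^\times$, we have $H^2(\bar N,k^\times)=0$ and $\mathrm{Hom}(\bar N,k^\times)=0$. So the action lifts uniquely to a $k\bar N$-module structure on $V_\delta$. If $i\in B^{N_H(P_\delta)}$ is an idempotent, then $\pi_\delta(i)$ is $\bar N$-fixed, so $V_\delta(i)$ is a direct summand of the $k\bar N$-module $V_\delta$. Put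
$$f_\delta(i)=\text{multiplicity of the free module }k\bar N\text{ as a direct summand of }V_\delta(i).$$
By Krull–Schmidt this is additive on orthogonal sums ($k\bar N$ is indecomposable because $\bar N$ is a $p$-group). It depends on $H$ only through $N_H(P_\delta)$.

**Example H, continued.** By (1), each $P\ne1$ in $D$ has exactly one local point, with $V=k[M^P]$, and $m(i_Z)=|Z^P|$. With $H=D$, $\bar N=D/P$ permutes the basis $Z^P$ of $V(i_Z)=k[Z^P]$. This is a sum of transitive permutation modules, which are indecomposable, so $f(i_Z)$ is the number of $D$-orbits in $Z$ with stabilizer exactly $P$. For $P=1$ there are three local points, one for each character $\chi$ of $T/D$, with $V=k[M]\otimes k_\chi$, $m(i_Z)=|Z|$, and $f(i_Z)$ the number of regular $D$-orbits in $Z$.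

So $m$ counts fixed points and $f$ counts orbits. The next section shows that this is the right picture in general, with "orbit" replaced by "primitive idempotent".

## 6. Types of primitive idempotents

Let $H$ be a $p$-subgroup of $G$.

**Definition.** For $P\le H$ and $\delta$ local, let $I_\delta=\mathrm{Tr}_P^H(B^P\delta B^P)$, where $B^P\delta B^P$ is the ideal of $B^P$ generated by $\delta$; $I_\delta$ is an ideal of $B^H$. A primitive idempotent $i\in B^H$ *has type $P_\delta$* if $\pi_\delta(i)\ne0$ and $i\in I_\delta$. For $h\in H$, type $P_\delta$ is the same as type ${}^h(P_\delta)$.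

**Lemma 1.** Let $i\in B^H$ be primitive, $P_\delta$ local with $P\le H$, and $\bar N=N_H(P_\delta)/P$.

(a) If $f_\delta(i)\ge1$, then $i$ has type $P_\delta$.

(b) If $i$ has type $P_\delta$, then $V_\delta(i)\cong k\bar N$.

(c) Primitive idempotents of $B^H$ of the same type are conjugate in $B^H$.

(d) If $i$ has type $P_\delta$ and $\pi_\varepsilon(i)\ne0$ for a local $R_\varepsilon$ with $R\le H$, then $R\le{}^hP$ for some $h\in H$; if moreover $|R|=|P|$, then $R_\varepsilon={}^h(P_\delta)$ for some $h\in H$. Hence the type is unique up to $H$-conjugacy.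

(e) Every primitive idempotent of $B^H$ has a type.

Recall Higman's criterion. Put $t(s)=\sum_{n\in\bar N}{}^ns$. A $k\bar N$-module $V$ is projective if and only if $\mathrm{id}_V=t(s)$ for some $s\in\mathrm{End}_k(V)$. Projective modules of a $p$-group over $k$ are free.

*Proof.*

**Step 0: traces in $B^H$ become traces of $\bar N$.** We compute $\pi_\delta$ on $I_\delta$: for $x\in B^P\delta B^P$,
$$\pi_\delta(\mathrm{Tr}_P^H(x))=t(\pi_\delta(x)).\tag{2}$$
By Mackey, $\mathrm{Tr}_P^H(x)=\sum_{d\in P\backslash H/P}\mathrm{Tr}^P_{P\cap{}^dP}({}^dx)$. Terms with $P\cap{}^dP<P$ lie in $\ker\mathrm{Br}_P\subseteq\mathfrak m_\delta$. If $d\in N_H(P)$ and ${}^d\delta\ne\delta$, then ${}^dx\in B^P\,{}^d\delta\,B^P\subseteq\mathfrak m_\delta$. The remaining $d$ run over $\bar N$. Note that $\pi_\delta(B^P\delta B^P)=S_\delta$, a nonzero ideal of a simple algebra; hence $\pi_\delta(I_\delta)=t(S_\delta)$.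

**Step 0′: a test for units in $iB^Hi$.** If $y\in iB^Hi$ and $\pi_\delta(y)$ is a nonzero idempotent, then $y$ is a unit of the local ring $iB^Hi$. Otherwise $y\in J(iB^Hi)$, so $y^n\in J(\mathcal O)B^H$ for some $n\ge1$, and $\pi_\delta(y)=\pi_\delta(y)^n=0$.

**Step (a): a free summand pulls $i$ into $I_\delta$.** By Higman, the projection of $V_\delta(i)$ onto a free summand is $t(s)$ for some $s\in\mathrm{End}_k(V_\delta(i))=\pi_\delta(i)S_\delta\pi_\delta(i)$ (write the identity of the free summand as a trace and extend by zero on the complement). Choose $x\in B^P\delta B^P$ with $\pi_\delta(x)=s$. Then $y=\mathrm{Tr}_P^H(ixi)=i\,\mathrm{Tr}_P^H(x)\,i\in iB^Hi\cap I_\delta$, and $\pi_\delta(y)=t(s)$ is a nonzero idempotent. By Step 0′, $y$ is a unit of $iB^Hi$, so $i\in I_\delta$. Clearly $\pi_\delta(i)\ne0$.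

**Step (b): identify $V_\delta(i)$.** As $i\in I_\delta$, $iB^Hi=iI_\delta i$. Since $\pi_\delta(i)$ is $\bar N$-fixed,
$$\pi_\delta(iB^Hi)=\pi_\delta(i)\,t(S_\delta)\,\pi_\delta(i)=t(\mathrm{End}_kV_\delta(i)).$$
This contains the identity of $V_\delta(i)\ne0$. By Higman $V_\delta(i)$ is projective, hence free. If $\mathrm{id}=t(s)$, then every $\bar N$-endomorphism $\varphi$ equals $t(\varphi s)$, so $t(\mathrm{End}_kV_\delta(i))=\mathrm{End}_{k\bar N}(V_\delta(i))$. This ring is a nonzero image of a local ring, so it is local and $V_\delta(i)$ is indecomposable. Thus $V_\delta(i)\cong k\bar N$.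

**Step (c): lift an isomorphism of modules to a conjugation.** Let $i,i'$ have type $P_\delta$. As in (b),
$$\pi_\delta(iI_\delta i')=t(\mathrm{Hom}_k(V_\delta(i'),V_\delta(i)))=\mathrm{Hom}_{k\bar N}(V_\delta(i'),V_\delta(i)),$$
the last equality because $\mathrm{id}_{V_\delta(i)}$ is a trace, and the same holds with $i,i'$ exchanged. Both modules are $\cong k\bar N$, so there are $a\in iB^Hi'$ and $c\in i'B^Hi$ such that $\pi_\delta(a),\pi_\delta(c)$ are mutually inverse isomorphisms. By Step 0′, $ac$ is a unit of $iB^Hi$; replacing $a$ by $(ac)^{-1}a$ we get $ac=i$. Then $ca$ is an idempotent of the local ring $i'B^Hi'$, nonzero since $a(ca)c=i$; so $ca=i'$. Hence $B^Hi\cong B^Hi'$ as left modules. By Krull–Schmidt the complements $B^H(b-i)$ and $B^H(b-i')$ are isomorphic too, so $i$ and $i'$ are conjugate by a unit.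

**Step (d): where $i$ can be seen.** Write $i=\mathrm{Tr}_P^H(x)=\sum_{h\in R\backslash H/P}\mathrm{Tr}^R_{R\cap{}^hP}({}^hx)$ with $x\in B^P\delta B^P$. Terms with $R\not\le{}^hP$ lie in $\ker\mathrm{Br}_R\subseteq\mathfrak m_\varepsilon$. So $R\le{}^hP$ and $\pi_\varepsilon({}^hx)\ne0$ for some $h$. If $|R|=|P|$, then $R={}^hP$ and ${}^hx\in B^R\,{}^h\delta\,B^R\not\subseteq\mathfrak m_\varepsilon$, which forces ${}^h\delta=\varepsilon$. If $i$ has types $P_\delta$ and $R_\varepsilon$, apply this in both directions: first $|R|=|P|$, then $R_\varepsilon={}^h(P_\delta)$.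

**Step (e): find a type.** Choose $R\le H$ of minimal order with $i=\mathrm{Tr}_R^H(x)$ for some $x\in B^R$ (at worst $R=H$). Let $i=\sum_tj_t$ be a primitive decomposition in $B^R$. Then $i=i\cdot i=\sum_t\mathrm{Tr}_R^H(j_tx)$, so by Rosenberg $i\in\mathrm{Tr}_R^H(B^Rj_tB^R)$ for some $t$. Let $\varepsilon$ be the point of $j_t$; $\pi_\varepsilon(i)\ne0$ since $j_t=ij_t$. If $\varepsilon$ were not local, then $j_t\in\ker\mathrm{Br}_R$, so by (F2) and Rosenberg $j_t\in\mathrm{Tr}_{R'}^R(B^{R'})$ for some $R'<R$ (a nonzero idempotent does not lie in $J(\mathcal O)B^R$). Then $i\in\mathrm{Tr}_{R'}^H(B^{R'})$, contradicting minimality. So $\varepsilon$ is local and $i$ has type $R_\varepsilon$. $\square$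

**Corollary 2.** In any primitive decomposition in $B^H$ of an idempotent $i\in B^H$, the number of members of type $P_\delta$ is $f_\delta(i)$.

*Proof.* A member $j$ of type $P_\delta$ has $f_\delta(j)=1$ by 1(b); any other member has $f_\delta(j)=0$ by 1(a). Add up. $\square$

**Example H, continued.** Take $H=D$ and $Z=\{e_1,-e_1\}$. At the local point of $\langle a_1\rangle$, $f(i_Z)=1$. At $D$, $\langle a_2\rangle$ and $\langle a_3\rangle$ there are no fixed points, so $f(i_Z)=0$. At the points of the trivial group $f(i_Z)=0$, since $\dim k[Z]=2<4=|D|$. By Corollary 2 and 1(e), $i_Z$ is primitive in $B^D$; its type is $\langle a_1\rangle$ with its unique local point.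

**The counting formula.** Let $R_\varepsilon$ be local with $R\le H$ and $i\in B^H$ an idempotent. Decompose $i$ and evaluate $m_\varepsilon$. Each member of type $R_\varepsilon$ contributes $|N_H(R_\varepsilon):R|$ by 1(b), and there are $f_\varepsilon(i)$ of them. By 1(d), any other member with nonzero contribution has a type $Q_\zeta$ with $R\le{}^hQ$ for some $h\in H$ and $|Q|>|R|$. Its contribution depends only on its type, by 1(c). So
$$m_\varepsilon(i)=f_\varepsilon(i)\,|N_H(R_\varepsilon):R|+\sum_{Q_\zeta}f_\zeta(i)\,m_\varepsilon(u_\zeta),\tag{3}$$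
where $Q_\zeta$ runs over representatives of the $H$-classes of local pointed groups occurring as types in $B^H$ with $|Q|>|R|$ and $R\le{}^hQ$ for some $h\in H$, and $u_\zeta\in B^H$ is primitive of type $Q_\zeta$.

The coefficients on the right do not depend on $i$. So the numbers $m$ determine the numbers $f$, from large subgroups down.

**Lemma 3.** Let $\mathcal R$ be a set of subgroups of $H$ closed under $H$-conjugation and under overgroups in $H$. If idempotents $i,i'\in B^H$ satisfy $m_\varepsilon(i)=m_\varepsilon(i')$ for all local $R_\varepsilon$ with $R\in\mathcal R$, then $f_\varepsilon(i)=f_\varepsilon(i')$ (relative to $H$) for all these $R_\varepsilon$. If $\mathcal R$ consists of all subgroups of $H$, then $i$ and $i'$ are conjugate in $B^H$.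

*Proof.* Induct on decreasing $|R|$ using (3). The groups $Q$ in (3) contain conjugates of $R$, so they lie in $\mathcal R$, and $f_\zeta(i)=f_\zeta(i')$ by induction; as the coefficient of $f_\varepsilon$ is nonzero, $f_\varepsilon(i)=f_\varepsilon(i')$. For the last statement, every primitive idempotent of $B^H$ has a type by 1(e), and the type determines its point by 1(c). By Corollary 2, decompositions of $i$ and $i'$ contain equally many members of each type, so (F1) applies. $\square$

Lemma 3 tells us how to obtain the conjugation wanted in Section 4: make the multiplicities at all *local* points agree.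

## 7. Brauer pairs and adapted idempotents

A *pair* is a $b$-Brauer pair $(P,e)$: $P$ is a $p$-subgroup of $G$ and $e$ is a block of $kC_G(P)$ with $\mathrm{Br}_P(b)e\ne0$, equivalently $\mathrm{Br}_P(b)e=e$. If $e$ is associated with a local point of $P$ on $B$, then $(P,e)$ is a pair.

**(F3)** (Alperin–Broué 1979, Broué–Puig 1980; see Aschbacher–Kessar–Oliver, *Fusion Systems in Algebra and Topology*, Part IV.) There is a $G$-stable partial order $\le$ on pairs such that:

* if $(Q,f)\le(P,e)$, then $Q\le P$;
* if $(P,e)$ is a pair and $Q\le P$, there is exactly one block $f$ of $kC_G(Q)$ with $(Q,f)\le(P,e)$;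
* for pairs with $Q\trianglelefteq P$, $(Q,f)\le(P,e)$ if and only if $f$ is $P$-stable and $\mathrm{Br}_P(f)e\ne0$; in that case $\mathrm{Br}_P(f)e=e$, since $\mathrm{Br}_P(f)$ is a central idempotent of $kC_G(P)$;
* maximal pairs are $G$-conjugate, and their first components are the defect groups of $b$.

Consequence: if $(Q,f)\le(P,e)$, $Q\le R\le P$ and $(R,f_R)\le(P,e)$, then $(Q,f)\le(R,f_R)$. For if $(Q,f')\le(R,f_R)$, then $(Q,f')\le(P,e)$ by transitivity, so $f'=f$.

Fix a maximal pair $(D,e_D)$, and for $Q\le D$ let $e_Q$ be the block with $(Q,e_Q)\le(D,e_D)$. In the dihedral group of Section 3 with $e_D=\bar e_\chi$ we have $e_1=\bar b$. In Example H, $e_Q=\mathrm{Br}_Q(b)$ for all $Q\le D$, there being no other choice.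

We now show that a primitive idempotent seen by the pair $(P,e)$ is seen, at each smaller subgroup, only by the block below $e$.

**Lemma 4.** Let $(P,e)$ be a pair, $j\in B^P$ primitive with $\mathrm{Br}_P(j)e\ne0$, and $(Q,f)\le(P,e)$. Then $\mathrm{Br}_Q(j)=\mathrm{Br}_Q(j)f$.

*Proof.* For $X\le P$ let $f_X$ be the block with $(X,f_X)\le(P,e)$.

**Step (i): the normal case, where $f$ is available as an idempotent in the fixed algebra.** Let $Q\trianglelefteq R'$, $(Q,f)\le(R',f')$, $l\in B^{R'}$ primitive, and $\mathrm{Br}_{R'}(l)f'\ne0$. By (F2), $\mathrm{Br}_Q$ maps $B^{R'}$ onto $(kC_G(Q)\mathrm{Br}_Q(b))^{R'}$. So $\mathrm{Br}_Q(l)$ is primitive there; it is nonzero because its truncation $\mathrm{Br}_{R'}(l)$ is nonzero. The block $f$ is $R'$-stable, satisfies $f=f\mathrm{Br}_Q(b)$, and is central in $kC_G(Q)$, so $\mathrm{Br}_Q(l)f\in\{0,\mathrm{Br}_Q(l)\}$. If it were $0$, applying $\mathrm{Br}_{R'}$ would give $\mathrm{Br}_{R'}(l)\mathrm{Br}_{R'}(f)=0$, and then $\mathrm{Br}_{R'}(l)f'=\mathrm{Br}_{R'}(l)\mathrm{Br}_{R'}(f)f'=0$, a contradiction.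 So $\mathrm{Br}_Q(l)=\mathrm{Br}_Q(l)f$.

**Step (ii): the general case, by induction on $|P:Q|$.** If $Q=P$, then $f=e$, and $\mathrm{Br}_P(j)$ is primitive in $kC_G(P)\mathrm{Br}_P(b)$, hence lies in one block, which is $e$. Let $Q<P$ and $R=N_P(Q)>Q$. Decompose $j=\sum_tj_t$ primitively in $B^R$. It suffices to treat $t$ with $\mathrm{Br}_Q(j_t)\ne0$. Let $R'_\varepsilon$ be a type of $j_t$, with $H=R$. The nonzero idempotent $\mathrm{Br}_Q(j_t)$ acts nontrivially on some simple module, so $\pi_\zeta(j_t)\ne0$ for some local point $\zeta$ of $Q$. By 1(d) and $Q\trianglelefteq R$, we get $Q\le R'$.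

*$R'=Q$ is impossible.* Suppose $R'=Q$. Then $N_R(Q_\varepsilon)=N_P(Q_\varepsilon)$, because $N_P(Q)=R$. By 1(b), $V_\varepsilon(j_t)\cong k[N_P(Q_\varepsilon)/Q]$, and it is a direct summand of $V_\varepsilon(j)$. So $j$ has type $Q_\varepsilon$ in $B^P$ by 1(a). But $\mathrm{Br}_P(j)\ne0$, so $\pi_\eta(j)\ne0$ for some local point $\eta$ of $P$, and 1(d) shows that $P$ is contained in a conjugate of $Q$, a contradiction.

*So $R'>Q$.* By induction $\mathrm{Br}_{R'}(j)=\mathrm{Br}_{R'}(j)f_{R'}$. As $j_t=jj_t$, we have $\pi_\varepsilon(j)\ne0$, so $f_{R'}$ does not annihilate $V_\varepsilon$, and $\varepsilon$ is associated with $f_{R'}$. Step (i) applies to $Q\trianglelefteq R'$ and $(Q,f)\le(R',f_{R'})$, giving $\mathrm{Br}_Q(\varepsilon)\subseteq kC_G(Q)f$. Write $j_t=\mathrm{Tr}_{R'}^R(x)$ with $x\in B^{R'}\varepsilon B^{R'}$; then $\mathrm{Br}_Q(x)\in kC_G(Q)f$. Since $Q\trianglelefteq R$, $\mathrm{Br}_Q(j_t)=\sum_{r\in R/R'}{}^r\mathrm{Br}_Q(x)$, and $f$ is $R$-stable because $(Q,f)\le(R,f_R)$. So $\mathrm{Br}_Q(j_t)\in kC_G(Q)f$. Sum over $t$. $\square$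

**Definition.** Let $\mathcal L$ be the set of local pointed groups $P_\delta$ on $B$ with $P\le D$ and $\delta$ associated with $e_P$. An idempotent $i\in B^D$ is *adapted* if $\mathrm{Br}_Q(i)=\mathrm{Br}_Q(i)e_Q$ for all $Q\le D$.

Three remarks will be used constantly.

* If $P_\delta$ and ${}^g(P_\delta)$ are in $\mathcal L$, then ${}^ge_P=e_{{}^gP}$, since both blocks are associated with ${}^g\delta$.
* $D$ fixes $(D,e_D)$ (conjugation by $D$ is trivial on $C_G(D)$), so ${}^de_P=e_{{}^dP}$ for $d\in D$, and $\mathcal L$ is $D$-stable.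
* If $i$ is adapted and $R_\varepsilon\notin\mathcal L$ is local with $R\le D$, then $m_\varepsilon(i)=0$, because $e_R$ annihilates $V_\varepsilon$.

In Example H every idempotent of $B^D$ is adapted. In the dihedral group $e_\chi$ is adapted and $b$ is not.

**Lemma 5.** (a) An idempotent $i\in B^D$ is adapted if and only if all members of a primitive decomposition of $i$ in $B^D$ have type in $\mathcal L$.

(b) If $i\in B^D$ is adapted and $\mathrm{Br}_D(i)\ne0$, then $i$ is an almost-source idempotent, with associated blocks $e_Q$.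

*Proof.* (a) Let $i$ be adapted and $j$ a member, of type $P_\delta$. Then $\pi_\delta(j)\ne0$, so $\pi_\delta(i)\ne0$, so $P_\delta\in\mathcal L$ by the third remark. Conversely, the identities $\mathrm{Br}_Q(j)=\mathrm{Br}_Q(j)e_Q$ for all members add up to the one for $i$. So let $j$ be primitive of type $P_\delta\in\mathcal L$, $j=\mathrm{Tr}_P^D(x)$ with $x\in B^P\delta B^P$. By Mackey, $\mathrm{Br}_Q(j)$ is the sum of the $\mathrm{Br}_Q({}^dx)$ over $d\in Q\backslash D/P$ with $Q\le{}^dP$. Here ${}^d\delta$ is associated with ${}^de_P=e_{{}^dP}$, and $(Q,e_Q)\le({}^dP,e_{{}^dP})$. So $\mathrm{Br}_Q({}^d\delta)\subseteq kC_G(Q)e_Q$ by Lemma 4, whence $\mathrm{Br}_Q({}^dx)\in kC_G(Q)e_Q$.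

(b) The truncation of $\mathrm{Br}_Q(i)$ to $C_G(D)\le C_G(Q)$ is $\mathrm{Br}_D(i)\ne0$, so $\mathrm{Br}_Q(i)\ne0$. As $\mathrm{Br}_Q(i)=\mathrm{Br}_Q(i)e_Q$, the only block of $kC_G(Q)$ not annihilating $\mathrm{Br}_Q(i)$ is $e_Q$. $\square$

## 8. Stable idempotents give unital bases

**Definition.** An adapted idempotent $i\in B^D$ is *stable* if $m_\varepsilon(i)=m_{{}^g\varepsilon}(i)$ whenever $g\in G$ and $R_\varepsilon,{}^g(R_\varepsilon)\in\mathcal L$.

In Example H, $i_Z$ is stable exactly when $|Z^{a_1}|=|Z^{a_2}|=|Z^{a_3}|$: the three groups $\langle a_s\rangle$ are $G$-conjugate, $D$ has one local point, and $G$ fixes every point of $B^1=B$ because it acts on $B$ by inner automorphisms.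

**Proposition 6.** Let $i\in B^D$ be adapted and stable, $g\in G$, $P,Q\le D$ and ${}^g(Q,e_Q)=(P,e_P)$. Then ${}^gi$ and $i$ are conjugate in $B^P$.

*Proof.* Both lie in $B^P$, as $P={}^gQ\le{}^gD\cap D$. We compare multiplicities at every local $R_\varepsilon$ with $R\le P$. Put $R_1={}^{g^{-1}}R\le Q$. From $(R_1,e_{R_1})\le(Q,e_Q)$ we get $(R,{}^ge_{R_1})\le(P,e_P)\le(D,e_D)$, so ${}^ge_{R_1}=e_R$. Hence $R_\varepsilon\in\mathcal L$ if and only if ${}^{g^{-1}}(R_\varepsilon)\in\mathcal L$. If so, $m_\varepsilon({}^gi)=m_{{}^{g^{-1}}\varepsilon}(i)=m_\varepsilon(i)$ by stability. If not, $m_\varepsilon({}^gi)=m_{{}^{g^{-1}}\varepsilon}(i)=0=m_\varepsilon(i)$ because $i$ is adapted. Apply Lemma 3 with $H=P$ and all subgroups of $P$. $\square$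

**Proposition 7.** If $i$ is adapted and stable and $\mathrm{Br}_D(i)\ne0$, then $A=i\,\mathcal OG\,i$ is a uniform almost-source algebra of $\mathcal OGb$.

*Proof.* By Lemma 5(b), $A$ is an almost-source algebra.

**Step 1: a stable basis.** We produce a $D\times D$-stable basis, not yet of units. As seen in Section 4, $A$ is a direct summand of the permutation module $\mathcal OG$ of $D\times D$. Transitive permutation modules of $p$-groups over $\mathcal O$ are indecomposable, so by Krull–Schmidt $A\cong\bigoplus_r\mathcal O[(D\times D)/R_r]$, where each $R_r$ is the stabilizer of some $g=g_r\in G$: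
$$R_r=\{({}^gv,v):v\in Q\},\quad Q=D\cap g^{-1}Dg,\quad P:={}^gQ\le D.$$
So there are $x_r\in A^{R_r}$ with stabilizer $R_r$ whose $D\times D$-orbits together form an $\mathcal O$-basis of $A$.

**Step 2: $g_r$ carries $(Q,e_Q)$ to $(P,e_P)$.** This will let us use Proposition 6. For $z\in\mathcal OG$ and $v\in Q$, ${}^gv\,zg\,v^{-1}=({}^gv\,z\,({}^gv)^{-1})g$, so $(\mathcal OG)^{R_r}=(\mathcal OG)^Pg$. The elements of $G$ fixed by $R_r$ form $C_G(P)g$, and the corresponding Brauer map is $\beta(zg)=\mathrm{Br}_P(z)g$. Its kernel is the sum of the proper traces to $R_r$ in $\mathcal OG$ and $J(\mathcal O)(\mathcal OG)^{R_r}$.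

We have $\beta(x_r)\ne0$. Otherwise $x_r$ is a sum of proper traces and an element of $J(\mathcal O)(\mathcal OG)^{R_r}$; applying the equivariant projection $x\mapsto ixi$, we see that $x_r$ is zero in $A(R_r)$. But $x_r$ is an $R_r$-fixed element of a stable basis of $A$, contradicting (F2).

Write $x_r=zg$ with $z\in(\mathcal OG)^P$. Then $zg=izgi=iz\,{}^gi\,g$ with $i,z,{}^gi\in(\mathcal OG)^P$, so
$$\beta(x_r)=\mathrm{Br}_P(i)\,\mathrm{Br}_P(z)\,{}^g\mathrm{Br}_Q(i)\,g\in e_P\,kC_G(P)\,{}^ge_Q\,g .$$
As this is nonzero, the blocks $e_P$ and ${}^ge_Q$ of $kC_G(P)$ coincide.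

**Step 3: a unit in $A^{R_r}$.** By Proposition 6 there is $y\in(B^P)^\times$ with $y\,{}^gi\,y^{-1}=i$. Put
$$w_r=ygi=y\,{}^gi\,g=iyg,\qquad w_r'=ig^{-1}y^{-1}=g^{-1}\,{}^gi\,y^{-1}=g^{-1}y^{-1}i .$$
Both lie in $A$. Then $w_rw_r'=y\,{}^gi\,y^{-1}=i$ and $w_r'w_r=ig^{-1}y^{-1}ygi=i$. For $v\in Q$, ${}^gv\,w_r=y\,{}^gv\,gi=ygvi=w_rv$. So $w_r$ is a unit of $A$ lying in $A^{R_r}$.

**Step 4: basis and units at once.** The $x_r$ give a basis, the $w_r$ are units, and we want elements with both properties. Let $\bar A=A/J(\mathcal O)A$ and let $V_r\subseteq\bar A$ be the image of $A^{R_r}$, a $k$-subspace. On the finite-dimensional $k$-space $\prod_rV_r$ consider these polynomial functions: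

* $\Delta((y_r)_r)$, the determinant of the family $\{uy_rv^{-1}:r,\ (u,v)\in(D\times D)/R_r\}$ relative to a fixed basis of $\bar A$ (well defined since $y_r$ is $R_r$-fixed; the family has $\dim_k\bar A$ members);
* for each $r$, $\Delta_r(y_r)$, the determinant of left multiplication by $y_r$ on $\bar A$.

$\Delta\ne0$ at $(\bar x_r)_r$, and $\Delta_r\ne0$ at $\bar w_r$. As $k$ is infinite, the product of these nonzero polynomial functions is nonzero at some point of $\prod_rV_r$. Lift this point to $y_r\in A^{R_r}$. Left multiplication by $y_r$ on the free $\mathcal O$-module $A$ has unit determinant, so it is bijective; then $y_rz=i$ for some $z\in A$, and $y_r(zy_r-i)=0$ gives $zy_r=i$. So $y_r$ is a unit of $A$. By Nakayama, $X=\{uy_rv^{-1}\}$ is an $\mathcal O$-basis of $A$. It consists of units, since $ui$ and $v^{-1}i$ are units of $A$, and it satisfies $uXv^{-1}=X$ for $u,v\in D$. $\square$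

It remains to construct an adapted stable idempotent with $\mathrm{Br}_D(i)\neq0$.

## 9. Counting fixed points: $D$-sets and $D_8$ in $S_4$

Formula (3) has the shape of a formula for finite $D$-sets. If $c_R$ is the number of orbits of a $D$-set $X$ with stabilizer conjugate to $R$, then
$$|X^R|=c_R\,|N_D(R):R|+\sum_{Q:\,|Q|>|R|}c_Q\,|(D/Q)^R|,\tag{4}$$
with $Q$ running over representatives of $D$-classes. In this picture orbits are primitive idempotents, stabilizers are types, $c$ is $f$ and fixed points are $m$. Let us ask for $D$-sets with $|X^R|=|X^{{}^gR}|$ whenever $R,{}^gR\le D$.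

Let $D=\langle(12),(34),(13)(24)\rangle\cong D_8$ inside $S_4$, $z=(12)(34)$, $a=(13)(24)$, $b'=(14)(23)$. Then $z$ is central in $D$, $(12)$ conjugates $a$ to $b'$, and $z,a,b'$ are conjugate in $S_4$. Also $N_D(\langle z\rangle)=D$ and $N_D(\langle a\rangle)=\{1,z,a,b'\}$.

*Starting from $X=D/\langle z\rangle$*: $|X^z|=4$ and $|X^a|=0$. One copy of $D/\langle a\rangle$ adds $|N_D(\langle a\rangle):\langle a\rangle|=2$ fixed points of $a$ and none of $z$. Adding two copies gives $|X^z|=|X^a|=|X^{b'}|=4$; no subgroup other than these three and $1$ fixes a point, so the condition holds.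

*Starting from $X=D/\langle a\rangle$*: $|X^a|=2$ and $|X^z|=0$. Copies of $D/\langle z\rangle$ supply fixed points of $z$ four at a time, so this deficit of two cannot be filled by orbits with stabilizer $\langle z\rangle$.

So within a class one must begin at the member with the *largest normalizer*, and repair the others by adding orbits. Larger subgroups must be treated before smaller ones, so that the sum in (4) is already under control.

Why is the number of orbits to be added a nonnegative integer? Let $P$ be the member to be repaired, $N=N_D(P)$, and suppose some $h\in G$ satisfies ${}^hP=P_0$ (the first member) *and* ${}^hN\le D$. Compare two $N$-sets: $X$ itself, and $X'$, which is $X$ with $n\in N$ acting as ${}^hn$. If the fixed points at all $R$ with $P<R\le N$ agree, (4) for $N$ gives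
$$|X'^P|-|X^P|=|N:P|\,(c_P(X')-c_P(X)),$$
and $c_P(X)=0$ if no orbit with stabilizer $P$ has been used yet. So exactly $c_P(X')\ge0$ orbits $D/P$ are missing.

The same computation, with (3) for (4), says what is wrong with the second attempt of Section 4. For an adapted primitive $i$ of type $D_\gamma$, and $i'={}^{h^{-1}}i$ with $h$ as in Lemma 8 below, the number $f_\delta(i)$ at $P_\delta$ with $P<D$ is $0$. If the multiplicities agree above $P$, the discrepancy at $\delta$ is $m_\delta(i')-m_\delta(i)=|N:P|\,f_\delta(i')$, and nothing in the definition of $i$ makes $f_\delta(i')$ vanish. We shall not try to make it vanish: we add $f_\delta(i')$ idempotents of type $P_\delta$.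

To carry this out we need the element $h$, compatibly with Brauer pairs.

## 10. Fully normalized local pointed groups

**Definition.** A *class* $\kappa$ is a nonempty intersection of $\mathcal L$ with a $G$-conjugacy class of local pointed groups. There are finitely many classes, and each is $D$-stable. For each $\kappa$ fix $(P_\kappa)_{\delta_\kappa}\in\kappa$ with $|N_D((P_\kappa)_{\delta_\kappa})|$ maximal.

In Example H the classes are: one for $D$; one consisting of the three $\langle a_s\rangle$ with their local points; and three singletons for $P=1$.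

**Lemma 8.** For $P_\delta\in\kappa$ and $N=N_D(P_\delta)$ there is $h\in G$ with ${}^h(P_\delta)=(P_\kappa)_{\delta_\kappa}$ and ${}^h(N,e_N)\le(D,e_D)$. In particular ${}^he_R=e_{{}^hR}$ for all $R\le N$.

In Example H, $D$ is abelian and $N=D$ always; powers of $\sigma$ serve as $h$. In general the idea is Sylow's theorem for Brauer pairs, used inside the stabilizer of the chosen pointed group.

*Proof.* Write $P_0=P_\kappa$, $\delta_0=\delta_\kappa$, $N_0=N_D((P_0)_{\delta_0})$, and $G_0=N_G((P_0)_{\delta_0})$, the stabilizer of $\delta_0$ in $N_G(P_0)$.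

**Step 1: $e_{P_0}$ is a block of $kG_0$.** This provides a block of $G_0$ to which (F3) can be applied. The group $P_0$ acts trivially on $B^{P_0}$. For $c\in C_G(P_0)$, $cb$ is a unit of $B^{P_0}$, so $c$ fixes every point of $B^{P_0}$. Hence $P_0C_G(P_0)\le G_0$. Also $G_0$ fixes $e_{P_0}$, the block associated with $\delta_0$. By (F4) with $U=P_0$, central idempotents of $kG_0$ lie in $kC_{G_0}(P_0)=kC_G(P_0)$; so they are exactly the $G_0$-stable central idempotents of $kC_G(P_0)$. Since $e_{P_0}$ is $G_0$-stable and primitive in $Z(kC_G(P_0))$, it is a block of $kG_0$.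

**Step 2: pairs of $G_0$ above $P_0$ are pairs of $G$.** Let $P_0\le R\le G_0$ with $R$ a $p$-group. Then $C_G(R)\le C_G(P_0)\le G_0$, so $C_{G_0}(R)=C_G(R)$, and $P_0\trianglelefteq R$. Let $e$ be a block of $kC_G(R)$. Claim: $(R,e)$ is an $e_{P_0}$-Brauer pair of $G_0$ if and only if $(R,e)$ is a $b$-pair with $(P_0,e_{P_0})\le(R,e)$ in $G$. Since $e_{P_0}$ is $R$-stable, both conditions say $\mathrm{Br}_R(e_{P_0})e\ne0$ by (F3), once we know that this implies that $(R,e)$ is a $b$-pair. It does: then $\mathrm{Br}_R(e_{P_0})e=e$, because $\mathrm{Br}_R(e_{P_0})$ is a central idempotent of $kC_G(R)$, so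
$$\mathrm{Br}_R(b)e=\mathrm{Br}_R(\mathrm{Br}_{P_0}(b))\,\mathrm{Br}_R(e_{P_0})e=\mathrm{Br}_R(\mathrm{Br}_{P_0}(b)e_{P_0})e=\mathrm{Br}_R(e_{P_0})e=e.$$

**Step 3: inclusion among such pairs is the same in $G_0$ and in $G$.** Let $(R,e),(S,f)$ be pairs as in Step 2 with $R\le S$, and choose a chain $R=R_0\trianglelefteq R_1\trianglelefteq\dots\trianglelefteq R_m=S$. In either group, going down from $f$ along this chain, (F3) determines blocks $f_{R_m}=f,f_{R_{m-1}},\dots,f_{R_0}$ with $(R_a,f_{R_a})\le(R_{a+1},f_{R_{a+1}})$, and $(R,e)\le(S,f)$ if and only if $e=f_{R_0}$. At each step, $f_{R_a}$ is the unique block of $kC_G(R_a)$ that belongs to a Brauer pair of the relevant block ($b$ or $e_{P_0}$), is $R_{a+1}$-stable, and satisfies $\mathrm{Br}_{R_{a+1}}(f_{R_a})f_{R_{a+1}}\ne0$. By Step 2, an $e_{P_0}$-pair of $G_0$ with these properties is a $b$-pair with these properties. So by uniqueness in $G$ the two procedures give the same blocks.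

**Step 4: $(N_0,e_{N_0})$ is a maximal $e_{P_0}$-pair of $G_0$.** This is where the maximal choice of $N_0$ enters. First, $P_0\le N_0\le G_0$ and $(P_0,e_{P_0})\le(N_0,e_{N_0})$ in $G$, so $(N_0,e_{N_0})$ is an $e_{P_0}$-pair of $G_0$ by Step 2. Let $(N_0,e_{N_0})\le(R,e)$ in $G_0$, hence in $G$ by Step 3. Choose $g\in G$ with ${}^g(R,e)\le(D,e_D)$. Then ${}^g(P_0,e_{P_0})\le(D,e_D)$, so ${}^ge_{P_0}=e_{{}^gP_0}$ and ${}^g((P_0)_{\delta_0})\in\kappa$. Since $R\le G_0$, ${}^gR\le N_D({}^g((P_0)_{\delta_0}))$. So $|R|\le|N_0|$ by the choice of $(P_0)_{\delta_0}$, and $R=N_0$.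

**Step 5: find $h$.** Let $x\in G$ with ${}^x(P_\delta)=(P_0)_{\delta_0}$. Then ${}^xe_P=e_{P_0}$, ${}^xN\le G_0$, and $(P_0,e_{P_0})={}^x(P,e_P)\le{}^x(N,e_N)$. So ${}^x(N,e_N)$ is an $e_{P_0}$-pair of $G_0$ by Step 2. It lies in a maximal one, and maximal $e_{P_0}$-pairs of $G_0$ are $G_0$-conjugate by (F3) for $kG_0$. By Step 4 some $y\in G_0$ satisfies ${}^{yx}(N,e_N)\le(N_0,e_{N_0})$ in $G_0$. Both first components contain $P_0$, so by Step 3 the inclusion holds in $G$, and ${}^{yx}(N,e_N)\le(N_0,e_{N_0})\le(D,e_D)$. Put $h=yx$; then ${}^h(P_\delta)={}^y((P_0)_{\delta_0})=(P_0)_{\delta_0}$. For $R\le N$, ${}^h(R,e_R)\le{}^h(N,e_N)\le(D,e_D)$, so ${}^he_R=e_{{}^hR}$. $\square$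

## 11. Building stable idempotents with prescribed multiplicities

Put $f_\kappa=f_{\delta_\kappa}(b)$, with $H=D$: the multiplicity of the free module $k[N_D((P_\kappa)_{\delta_\kappa})/P_\kappa]$ as a summand of $V_{\delta_\kappa}$.

**Theorem 9.** For any integers $0\le n_\kappa\le f_\kappa$ ($\kappa$ running over the classes) there is an adapted stable idempotent $i\in B^D$ with $f_{\delta_\kappa}(i)=n_\kappa$ for all $\kappa$.

*Proof.* Order the classes $\kappa_1,\dots,\kappa_s$ so that the order $|P|$, constant on each class, is nonincreasing. We construct idempotents $0=i_0\le i_1\le\dots\le i_s$ in $B^D$ such that: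

* (A$_n$) all members of a primitive decomposition of $i_n$ in $B^D$ have type in $\kappa_1\cup\dots\cup\kappa_n$ (so $i_n$ is adapted, by Lemma 5(a));
* (B$_n$) for each $l\le n$, $m_\varepsilon(i_n)$ is constant for $R_\varepsilon\in\kappa_l$;
* (C$_n$) $f_{\delta_{\kappa_l}}(i_n)=n_{\kappa_l}$ for $l\le n$.

Given $i_{n-1}$, let $\kappa=\kappa_n$ and $(P_0)_{\delta_0}=(P_\kappa)_{\delta_\kappa}$. By (A$_{n-1}$) and uniqueness of types, $i_{n-1}$ has no member of type in $\kappa$, so $f_\delta(i_{n-1})=0$ for $P_\delta\in\kappa$. Fix a primitive decomposition of $b-i_{n-1}$ in $B^D$. By Corollary 2, for each $P_\delta\in\kappa$ it contains exactly $f_\delta(b)-f_\delta(i_{n-1})=f_\delta(b)$ members of type $P_\delta$. This is our stock.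

**Step 1: start at the fully normalized member.** Let $i^1$ be the sum of $i_{n-1}$ and $n_\kappa$ members of type $(P_0)_{\delta_0}$ of the fixed decomposition; there are enough because $n_\kappa\le f_\kappa$. It is adapted.

**Step 2: repair the other members of $\kappa$.** Let $P_\delta$ run over representatives of the $D$-classes in $\kappa$ other than that of $(P_0)_{\delta_0}$. Take $N=N_D(P_\delta)$ and $h$ as in Lemma 8, and put $i'={}^{h^{-1}}i^1$, which lies in $B^N$ since ${}^hN\le D$. As $V_\delta(i')$ is a $k[N/P]$-direct summand of $V_\delta=V_\delta(b)$, we have $f_\delta(i')\le f_\delta(b)$. So we may add $f_\delta(i')$ members of type $P_\delta$ of the fixed decomposition. Let $i_n$ be $i^1$ plus all members added for the various representatives $P_\delta$.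

**Step 3: (A$_n$) and (C$_n$).** (A$_n$) is clear. The members added to $i_{n-1}$ have types in $\kappa$, and those of type $(P_0)_{\delta_0}$ are exactly the $n_\kappa$ members of Step 1. So by Corollary 2, among the numbers $f_{\delta_{\kappa_l}}$ with $l\le n$ only the one for $l=n$ changes, and its value becomes $n_\kappa$.

**Step 4: (B$_n$) for earlier classes.** We check that nothing already achieved is spoiled. Let $R_\varepsilon\in\kappa_l$ with $l<n$, so $|R|\ge|P_0|$. If a primitive $u\in B^D$ of type $P_\delta\in\kappa$ had $m_\varepsilon(u)\ne0$, Lemma 1(d) would give first $|R|\le|P|$, hence $|R|=|P|$, and then $R_\varepsilon={}^d(P_\delta)$ for some $d\in D$, so $R_\varepsilon\in\kappa$, a contradiction. So neither Step 1 nor Step 2 changes the values on $\kappa_l$.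

**Step 5: (B$_n$) for $\kappa$, reduced to one equation.** Since $i_n$ is $D$-fixed, it suffices to show $m_\delta(i_n)=m_{\delta_0}(i_n)$ for the representatives $P_\delta$ in Step 2. By Lemma 1(d), primitive idempotents of type in $\kappa$ not $D$-conjugate to $P_\delta$ (respectively $(P_0)_{\delta_0}$) contribute $0$ to $m_\delta$ (respectively $m_{\delta_0}$). By Lemma 1(b), those of type $P_\delta$ contribute $|N/P|$ each to $m_\delta$. So
$$m_\delta(i_n)=m_\delta(i^1)+f_\delta(i')\,|N/P|,\qquad m_{\delta_0}(i_n)=m_{\delta_0}(i^1)=m_\delta(i'),\tag{5}$$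
the last equality because ${}^h\delta=\delta_0$ and ${}^hi'=i^1$. We must prove
$$m_\delta(i')-m_\delta(i^1)=|N/P|\,f_\delta(i').\tag{6}$$

**Step 6: agreement above $P$.** To compare $i^1$ and $i'$ in $B^N$ we show $m_\varepsilon(i^1)=m_\varepsilon(i')$ for all local $R_\varepsilon$ with $P<R\le N$. Here $m_\varepsilon(i')=m_{{}^h\varepsilon}(i^1)$, ${}^hR\le D$ and ${}^he_R=e_{{}^hR}$, so $R_\varepsilon\in\mathcal L$ if and only if ${}^h(R_\varepsilon)\in\mathcal L$. If not, both multiplicities are $0$, as $i^1$ is adapted. If so, $R_\varepsilon$ and ${}^h(R_\varepsilon)$ lie in a common class $\kappa_l$, with $l<n$ since $|R|>|P|$. By (B$_{n-1}$), $i_{n-1}$ has the same multiplicity at both, and by Step 4 passing from $i_{n-1}$ to $i^1$ does not change values on $\kappa_l$.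

**Step 7: proof of (6).** Since $P\trianglelefteq N$, the set $\{R:P<R\le N\}$ is closed under $N$-conjugation and overgroups in $N$. By Step 6 and Lemma 3 with $H=N$, $f_\zeta(i^1)=f_\zeta(i')$ (relative to $N$) for all local $Q_\zeta$ with $P<Q\le N$. Apply (3) with $H=N$ and $R_\varepsilon=P_\delta$; here $N_N(P_\delta)=N$, and the groups $Q$ occurring satisfy $P<Q\le N$ because $P\trianglelefteq N$. Subtracting (3) for $i^1$ from (3) for $i'$,
$$m_\delta(i')-m_\delta(i^1)=|N/P|\,\bigl(f_\delta(i')-f_\delta(i^1)\bigr).$$
Now $f_\delta(i^1)$ depends only on $N=N_D(P_\delta)=N_N(P_\delta)$. So it may be computed with $H=D$, where by Corollary 2 it is the number of members of type $P_\delta$ in a primitive decomposition of $i^1$ in $B^D$. This number is $0$: the members of $i^1$ have types in $\kappa_1\cup\dots\cup\kappa_{n-1}$ or type $(P_0)_{\delta_0}$, and $P_\delta$ is not $D$-conjugate to $(P_0)_{\delta_0}$. This proves (6), and (5) gives $m_\delta(i_n)=m_{\delta_0}(i_n)$.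

Finally, $i=i_s$ is adapted by (A$_s$), stable by (B$_s$), and has the prescribed $f_{\delta_\kappa}(i)$ by (C$_s$). $\square$

**Example H, the construction at work.** For the class of $D$, $V=k[\{0\}]$ and $f_\kappa=1$. For the class of the $\langle a_s\rangle$, represented by $\langle a_1\rangle$, $V=k[\{0,\pm e_1\}]$, which has one free summand under $D/\langle a_1\rangle$, so $f_\kappa=1$. For each of the three classes with $P=1$, $f_\kappa=5$: a vector of $M$ has trivial stabilizer in $D$ exactly when at least two coordinates are nonzero, and there are $27-7=20$ such vectors, in five regular orbits. Choose $n_\kappa=1$ for the first two classes and $0$ for the others. The first class gives $i_{\{0\}}$. For the second, Step 1 may add $i_{\{\pm e_1\}}$; so $i^1=i_Z$ with $Z=\{0,\pm e_1\}$, the idempotent that failed in Section 4. In Step 2 for $\langle a_2\rangle$, $h=\sigma^{-1}$ and $i'={}^{\sigma}i_Z=i_{\sigma Z}$ with $\sigma Z=\{0,\pm e_2\}$. Here $f(i')=1$ at $\langle a_2\rangle$, so one adds one member, for which we take $i_{\{\pm e_2\}}$; similarly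 $i_{\{\pm e_3\}}$ for $\langle a_3\rangle$. The classes with $P=1$ add nothing. The result is $i_Z$ for $Z=\{0,\pm e_1,\pm e_2,\pm e_3\}$.

## 12. The block at the top and the proof of Theorem A

We choose the numbers $n_\kappa$ in Theorem 9 so that the resulting idempotent is nonzero at $D$.

As $\mathrm{Br}_D(b)e_D=e_D\ne0$, there is a local point $\gamma$ of $D$ associated with $e_D$, and $D_\gamma\in\mathcal L$. Let $\kappa_0$ be its class. All its members have a first component of order $|D|$ contained in $D$, so $P_{\kappa_0}=D$. Then $N_D(D_{\delta_{\kappa_0}})/D=1$, the free module of the trivial group is $k$, and $f_{\kappa_0}=\dim_kV_{\delta_{\kappa_0}}\ge1$.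

Apply Theorem 9 with $n_{\kappa_0}=1$ and $n_\kappa=0$ for all other classes. The resulting $i\in B^D$ is adapted and stable, and by Corollary 2 a primitive decomposition of it contains an idempotent of type $D_{\delta_{\kappa_0}}$. So $\pi_{\delta_{\kappa_0}}(i)\ne0$. As $\delta_{\kappa_0}$ is local, $\ker\mathrm{Br}_D\subseteq\mathfrak m_{\delta_{\kappa_0}}$, and therefore $\mathrm{Br}_D(i)\ne0$. By Proposition 7, $i\,\mathcal OG\,i$ is a uniform almost-source algebra of $\mathcal OGb$. This proves Theorem A, for all finite groups $G$ and all blocks $b$ of $\mathcal OG$, including the case $\mathcal O=k$. $\blacksquare$
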